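# Large first multiplicities for coexact forms: linked tubes, weights and Brouwer

## 1. Coexact eigenvalues, exact forms and helicity

Throughout, $M$ is a compact, connected, oriented smooth manifold without boundary, of dimension $n$. Inner products are linear in the first variable. We write $L^2\Lambda^k$ for square integrable $k$-forms, $d$ is taken in the sense of distributions, and $\mathrm{Dom}(d)=\{\varphi\in L^2:\ d\varphi\in L^2\}$. Since $M$ is compact, these spaces do not depend on the metric; only their norms do.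

**Definition 1.1 (coexact spectrum).** Let $g$ be a metric on $M$ and $0\le p\le n-1$. We write $0<\mu_{p,1}(M,g)\le\mu_{p,2}(M,g)\le\dots$ for the eigenvalues, with multiplicity, of $\Delta=d\delta+\delta d$ on coexact $p$-forms. The first eigenvalue in degree $p$ is $\mu_{p,1}(M,g)$. For $p=0$ it is the first nonzero eigenvalue on functions.

If $\alpha$ is a coexact eigenform for $\mu$, then $*\alpha$ is an exact eigenform of degree $n-p$ and $\delta{*\alpha}$ is a coexact eigenform of degree $n-1-p$, both for $\mu$. Hence the spectrum in degree $p$ equals the spectrum in degree $n-1-p$ (Hodge duality). Under $g\mapsto c^2g$ all eigenvalues are divided by $c^2$.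

**Example 1.2 (unit sphere $S^3$, $p=1$).** View $S^3$ as the unit quaternions. The left-invariant fields $e_1,e_2,e_3$ equal to $i,j,k$ at $1$ are orthonormal and $[e_1,e_2]=2e_3$, cyclically. Let $\eta_a$ be dual to $-e_a$. Then $d\eta_1=2\eta_2\wedge\eta_3$, cyclically. Orient $S^3$ by $\eta_1\wedge\eta_2\wedge\eta_3$. Then $*d\eta_a=2\eta_a$, so $\eta_a=\frac12{*d}\eta_a$ is coexact and $\Delta\eta_a=\delta d\eta_a=(*d)^2\eta_a=4\eta_a$. With $\iota(x)=x^{-1}$, the right-invariant forms $\zeta_a=-\iota^*\eta_a$ agree with $\eta_a$ at $1$ and satisfy $d\zeta_1=-2\zeta_2\wedge\zeta_3$, so $*d\zeta_a=-2\zeta_a$ and again $\Delta\zeta_a=4\zeta_a$. Since the $\eta_a$ and the $\zeta_a$ lie in different eigenspaces of $*d$, the eigenvalue $4$ has multiplicity at least $6$.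

**Definition 1.3 (exact forms and their two quadratic forms).** Put $Z^k(M)=\{d\varphi:\varphi\in\mathrm{Dom}(d)\}\subset L^2\Lambda^k$. For a metric $g$ and $\omega\in Z^k(M)$ let
$$q_g(\omega)=\|\omega\|_g^2,\qquad b_g(\omega)=\min\{\|\varphi\|_g^2:\ d\varphi=\omega\}.$$
The same letters denote the associated sesquilinear forms. Let $T$ be the operator that represents $b_g$ relative to $q_g$: $b_g(\omega,\omega')=q_g(T\omega,\omega')$.

We use the following textbook facts.

* **Density (Friedrichs).** Smooth forms (smooth up to the boundary, if there is one) are dense in $\mathrm{Dom}(d)$ for the graph norm.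
* **Hodge theory.** $Z^k(M)$ is closed in $L^2$, does not depend on the metric, and is the set of $\omega\in L^2\Lambda^k$ with $\int_M\omega\wedge\zeta=0$ for every smooth closed $\zeta$. If a reference metric is fixed, the map $\mathcal I:Z^k\to L^2\Lambda^{k-1}$ that sends $\omega$ to its coexact primitive is compact.

All primitives of $\omega$ are $\mathcal I\omega+\ker d$, so
$$b_g(\omega)=\mathrm{dist}_g(\mathcal I\omega,\ker d)^2=\|(1-\Pi_{\ker d,g})\mathcal I\omega\|_g^2, \tag{1.1}$$
and the minimum is attained at the $g$-coexact primitive $(1-\Pi_{\ker d,g})\mathcal I\omega$. In particular, $T$ is compact, and $b_g(u_k,w_k)\to0$ if $u_k\rightharpoonup0$ and $(w_k)$ is bounded. If $(\alpha_i)$ is an orthonormal basis of coexact $p$-eigenforms, then $d\alpha_i/\sqrt{\mu_{p,i}}$ is an orthonormal basis of $Z^{p+1}$, and the coexact primitives $\alpha_i/\sqrt{\mu_{p,i}}$ are orthogonal. Thus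
$$\text{the eigenvalues of } T \text{ on } Z^{p+1}(M) \text{ are the numbers } 1/\mu_{p,i}(M,g). \tag{1.2}$$

**Example 1.4.** On the unit $S^3$ take $\omega=d\eta_1$. Then $b_g(\omega)=\|\eta_1\|^2=\mathrm{vol}$ and $q_g(\omega)=4\,\mathrm{vol}$, so $T\omega=\frac14\omega$.

**Conformal weights.** Since $|\omega|_{F^2g}=F^{-k}|\omega|_g$ and $dv_{F^2g}=F^ndv_g$,
$$\|\omega\|_{F^2g}^2=\int_M F^{n-2k}|\omega|_g^2\,dv_g\qquad(\omega\text{ of degree }k). \tag{1.3}$$
For example, for $n=3$ the norm of $2$-forms has weight $F^{-1}$, and for $n=4$ the norm of $2$-forms is conformally invariant.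

**Continuity in parameters.** Suppose that on a fixed Hilbert space with product $q_*$ we have products $q_A(u,v)=q_*(Q_Au,v)$, uniformly equivalent to $q_*$, and forms $\beta_A(u,v)=q_*(\hat\beta_Au,v)$, with $Q_A,\hat\beta_A$ norm continuous in $A$. Then the operator $T_A=Q_A^{-1}\hat\beta_A$ that represents $\beta_A$ for $q_A$ is norm continuous. The $q_A$-orthogonal projection onto a fixed closed subspace with inclusion $J$ is $J(J^*Q_AJ)^{-1}J^*Q_A$ (adjoints for $q_*$), so it is norm continuous too. Hence, if metrics $g_A$ depend continuously on $A$ in $C^0$ norm, then by (1.1) so do $q_{g_A}$, $b_{g_A}$, $T_A$ and the operator "$g_A$-coexact primitive", in norm.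

**Definition 1.5 (helicity, $n=2p+1$).** For $\omega,\omega'\in Z^{p+1}(M)$ let $h(\omega,\omega')=\int_M\varphi\wedge\omega'$, where $\varphi\in L^2$ and $d\varphi=\omega$.

This does not depend on $\varphi$: if $d\varphi=0$ and $\omega'=d\varphi'$, then $\int\varphi\wedge d\varphi'=0$ for smooth $\varphi'$, and in general by density. No metric enters. By Stokes (and density), $\int d\varphi\wedge\varphi'+(-1)^p\int\varphi\wedge d\varphi'=0$, and $d\varphi\wedge\varphi'=\varphi'\wedge d\varphi$ because $p(p+1)$ is even. So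
$$h(\omega',\omega)=(-1)^{p+1}h(\omega,\omega'). \tag{1.4}$$

Let $\alpha$ be the $g$-coexact primitive of $\omega$. Since $n$ is odd, $**=1$, so $\alpha\wedge\omega'=\alpha\wedge*(*\omega')=\langle *\alpha,\omega'\rangle dv$. Also, $*\alpha$ is exact because $\alpha$ is coexact. Hence, extending sesquilinearly if we complexify,
$$h(\omega,\bar\omega')=q_g(T^h\omega,\omega'),\qquad T^h\omega=*\alpha,\qquad \|T^h\omega\|^2=b_g(\omega),\qquad (T^h)^*=(-1)^{p+1}T^h, \tag{1.5}$$
and $T^h$ is compact and injective. Put $\tau=1$ if $p$ is odd; put $\tau=i$ and complexify if $p$ is even. Then $\mathcal T=\tau T^h$ is self-adjoint and compact, and $\mathcal T^2=(T^h)^*T^h$ represents $b_g$, so it has eigenvalues $1/\mu_{p,i}$.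

**Example 1.6.** On the unit $S^3$, $h(d\eta_1,d\eta_1)=\int\eta_1\wedge d\eta_1=2\,\mathrm{vol}$ and $T^hd\eta_1=*\eta_1=\frac12d\eta_1$, while $T^hd\zeta_1=-\frac12d\zeta_1$. So $b_g$ sees the square of a signed operator whose quadratic form is independent of the metric.

**Proposition 1.7 (parity).** If $n=2p+1$ with $p$ even, then for every metric all multiplicities in degree $p$ are even, and $\mu_{p,2i-1}^{-1/2}=\mu_{p,2i}^{-1/2}$ is the $i$-th positive eigenvalue of $\mathcal T$ in decreasing order.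

*Proof.* Here $T^h$ is real, antisymmetric and injective. It commutes with $(T^h)^*T^h=-(T^h)^2$. On the real eigenspace of that operator for the eigenvalue $\lambda^2$, $\lambda>0$, the map $T^h/\lambda$ has square $-1$; it is a complex structure, so the dimension is even. Complex conjugation exchanges the eigenspaces of $\mathcal T=iT^h$ for $\lambda$ and $-\lambda$, so each carries half of the multiplicity of $\lambda^2$. $\square$

The circle ($n=1$, $p=0$) shows the mechanism: $T^h$ sends $f\,dx$ to $\varphi\,dx$, where $\varphi$ is the primitive of $f$ with mean zero. It is antisymmetric, and $\cos kx,\sin kx$ come in pairs.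

**Hodge–Morrey–Friedrichs decomposition** (G. Schwarz, *Hodge Decomposition*, LNM 1607, ch. 2). Let $\mathcal N$ be a compact oriented Riemannian manifold with smooth boundary. Suppose $\omega\in L^2\Lambda^k(\mathcal N)$ satisfies $\int_{\mathcal N}\omega\wedge d\zeta=0$ for all $\zeta$ smooth up to the boundary (equivalently, $\omega\perp\delta\xi$ for all smooth $\xi$). Then $\omega=d\beta+\vartheta$, an orthogonal sum, where $\beta\in H^1$ has zero tangential trace and $\|\beta\|\le C_{\mathcal N}\|d\beta\|$, and where $\vartheta\in\mathcal H^k_D(\mathcal N)$: $\vartheta$ is smooth, $d\vartheta=0$, $\delta\vartheta=0$, with zero tangential trace. Moreover $\mathcal H^k_D(\mathcal N)\cong H^k(\mathcal N,\partial\mathcal N;\mathbb R)$. By Green's formula, a form with zero tangential trace may be extended by $0$, and $d$ commutes with this extension. We refer to all this as HMF. For example, on $\mathcal N=[0,1]$ and $k=1$ it says that $f\,dx=d\beta+\bar f\,dx$, where $\bar f$ is the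 mean of $f$ and $\beta(x)=\int_0^x(f-\bar f)$ vanishes at both ends.

## 2. Multiplicity of $\mu_{p,1}$ on spheres, and the prescription theorem

Can the multiplicity of the first eigenvalue of a sphere be arbitrarily large, whatever the degree? Precisely: for every $n\ge3$, every $p\in\{0,\dots,n-1\}$ and every $k\ge1$, is there a metric $g$ on $S^n$ such that $\mu_{p,1}(S^n,g)$ has multiplicity at least $k$? The question is presented as open in Pierre Jammes, "Construction de valeurs propres doubles du laplacien de Hodge-de Rham", arXiv:math/0608758 (2006), where the following results are cited.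

1. (Y. Colin de Verdière) For every compact $M$ of dimension $n\ge3$ and every $N\ge1$ there is a metric for which the first nonzero eigenvalue on functions has multiplicity exactly $N$.
2. For $n\ge4$ and $1\le p<n/2$ there is an $n$-dimensional product manifold $M$ such that for every $k\ge1$ some metric gives $\mu_{p,1}$ multiplicity at least $k$.
3. Let $M$ be compact, connected, of dimension $2k+1$ or $2k+2$, $k\ge1$, and let $V>0$, $N\ge1$. For each $p\in\{1,\dots,k\}$ let $0<\nu_{p,1}\le\dots\le\nu_{p,N}$, each value occurring at most twice for given $p$. Then some metric has $\mu_{p,i}=\nu_{p,i}$ for all $i\le N$, $1\le p\le k$, and volume $V$.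

Result 1 settles $p=0$ on spheres and, by duality, $p=n-1$. Result 3 is not used below. For $n=2k+1$, $k$ even and $p=k$, Proposition 1.7 shows that it cannot be taken literally for simple values.

**Theorem 2.1.** Let $M$ be compact, connected, oriented, without boundary, of dimension $n\ge3$, let $1\le p\le n-2$, and let $0<\nu_1\le\dots\le\nu_N$ be arbitrary reals (arbitrary repetitions allowed).

* **(a)** Unless $n=2p+1$ and $p$ is even, there is a smooth metric $g$ on $M$ with $\mu_{p,i}(M,g)=\nu_i$ for $i\le N$ and $\mu_{p,N+1}(M,g)>\nu_N$.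
* **(b)** If $n=2p+1$ with $p$ even, then for every metric all multiplicities in degree $p$ are even, and there is $g$ with $\mu_{p,2i-1}=\mu_{p,2i}=\nu_i$ for $i\le N$ and $\mu_{p,2N+1}>\nu_N$.

**Corollary 2.2.** For $1\le p\le n-2$ the set of possible multiplicities of $\mu_{p,1}$ on $M$, in particular on $S^n$, is exactly $\{1,2,3,\dots\}$ in case (a) and exactly $\{2,4,6,\dots\}$ in case (b). For all $n\ge3$ and $0\le p\le n-1$, $\sup_g\mathrm{mult}\,\mu_{p,1}(S^n,g)=+\infty$. So the answer is yes, including $n=3$, $p=1$, which falls under (a).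

*Proof.* Take $\nu_1=\dots=\nu_N$ in Theorem 2.1: the multiplicity is exactly $N$, respectively $2N$. Odd multiplicities are excluded in case (b) by parity. The degrees $0$ and $n-1$ are covered by result 1. $\square$

By duality we may assume $1\le p\le\frac{n-1}2$ (if $n=2p+1$, the dual degree of $p$ is $p$ itself, so the two cases of the theorem are preserved). Section 8 treats $n=2p+1$, Section 9 treats $n=2p+2$, and Section 10 treats $n\ge2p+3$.

## 3. Round spheres, and why $N$ separate pieces do not suffice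

On the unit $S^n$ in degree $1$ the first multiplicity can be computed by hand. Let $X$ be a divergence-free field, identified with a $1$-form. Integrating $\frac12|L_Xg|^2=|\nabla X|^2+\nabla_iX_j\nabla^jX^i$ by parts, with $\nabla_i\nabla_jX^i=\nabla_j\nabla_iX^i+\mathrm{Ric}_{jk}X^k$, and using Bochner's formula $\int\langle\Delta X,X\rangle=\int|\nabla X|^2+\int\mathrm{Ric}(X,X)$, we get
$$\tfrac12\int|L_Xg|^2=\int\langle\Delta X,X\rangle-2\int\mathrm{Ric}(X,X).$$
On the unit $S^n$, $\mathrm{Ric}=(n-1)g$. So $\Delta\ge2(n-1)$ on coclosed $1$-forms, which are the coexact ones since $H^1(S^n)=0$, with equality exactly for Killing fields. Hence $\mu_{1,1}=2(n-1)$, with multiplicity $\dim\mathfrak{so}(n+1)=n(n+1)/2$. For $n=3$ this gives the eigenvalue $4$ and the six forms of Example 1.2. The multiplicity is fixed once $n$ is, so one must leave the round metric.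

A sensible plan is to make $N$ disjoint pieces of $M$, each responsible for one large eigenvalue of $T$, and to tune the size $t_k$ of each piece until the $N$ eigenvalues agree. Suppose this succeeds approximately: the $N$ largest eigenvalues of $T$ are those of a symmetric matrix $\mathrm{diag}(t_1,\dots,t_N)+\varepsilon(t)$ with $\varepsilon(t)$ small. For $N=2$ the matrix is
$$\begin{pmatrix}t_1+\varepsilon_{11}&\varepsilon_{12}\\ \varepsilon_{12}&t_2+\varepsilon_{22}\end{pmatrix},$$
and the difference of its eigenvalues is at least $2|\varepsilon_{12}|$. Nothing in the plan makes $\varepsilon_{12}(t)$ vanish, so exact equality may never occur, however small the error. In general one has $N$ parameters against $N(N+1)/2$ entries. The plan stops at the off-diagonal entries: they cannot be tuned.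

## 4. Weighted linking matrices

Here is how to obtain tunable off-diagonal entries. In dimension $n=2p+1$ the form $h$ does not depend on the metric, whereas $q_g$ can be changed conformally. Take $D$ disjoint tubes $S^p\times D^{p+1}$ in $M$. Each carries an exact form $\theta_k$, and $h(\theta_k,\theta_l)$ is essentially a linking number $\ell_{kl}$, which may be prescribed. If the metric is chosen so that $q(\theta_k)=1/t_k$, then in the orthonormal system $\sqrt{t_k}\,\theta_k$ the form $h$ has the matrix $S\ell^TS$, $S=\mathrm{diag}(\sqrt{t_k})$. With $\ell=VV^T$, where $V$ is a $D\times m$ integer matrix with rows $v_k$, the nonzero eigenvalues of $SVV^TS$ are those of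
$$V^TS^2V=\sum_kt_kv_kv_k^T .$$
So it pays to use many more tubes than eigenvalues. For $m=2$ take $v_1=f_1$, $v_2=f_2$, $v_3=f_1+f_2$, $v_4=f_1-f_2$. Then
$$VV^T=\begin{pmatrix}1&0&1&1\\0&1&1&-1\\1&1&2&0\\1&-1&0&2\end{pmatrix},\qquad \sum t_kv_kv_k^T=\begin{pmatrix}t_1+t_3+t_4&t_3-t_4\\t_3-t_4&t_2+t_3+t_4\end{pmatrix}.$$
Now all three entries move freely. This is what was missing in Section 3.

Two further points complete the plan. First, $h$ also sees exact forms in the tubes other than the $\theta_k$, but their contribution is bounded independently of $\ell$; multiplying $\ell$ by a large integer $K$ makes it relatively small. Secondly, if the compressed operator is a continuous matrix function $\Theta'(A)$ close to the parameter $A$ on a whole ball around $A_0$, then Brouwer's theorem gives a parameter with $\Theta'(A)=A_0$ exactly. (For $N=1$ this is the intermediate value theorem.)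

**Lemma 4.1 (model).** Let $m\ge1$, let $(f_\alpha)$ be the standard basis of $\mathbb R^m$, and let $v_1,\dots,v_D$ ($D=m^2$) be the vectors $f_\alpha$ and $f_\alpha\pm f_\beta$ ($\alpha<\beta$). Let $V$ be the matrix with rows $v_k$. Let $\hat A_0$ be diagonal with positive entries, of minimum $a_*$, and $r=a_*/(8m)$. For $\hat A\in\mathrm{Sym}_m(\mathbb R)$ with $\|\hat A-\hat A_0\|\le r$ put
$$t_{f_\alpha\pm f_\beta}=r\pm\tfrac12\hat A_{\alpha\beta},\qquad t_{f_\alpha}=\hat A_{\alpha\alpha}-2r(m-1).$$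
Then all $t_k>0$, $\sum_kt_kv_kv_k^T=\hat A$, $V^TV=(2m-1)I$ and $\hat A\ge7r$. With $S=\mathrm{diag}(\sqrt{t_k})$ and $\mathsf E=SV\hat A^{-1/2}$ we have $\mathsf E^T\mathsf E=I$ and $SVV^TS=\mathsf E\hat A\mathsf E^T$.

*Proof.* For $\alpha\ne\beta$, $|\hat A_{\alpha\beta}|\le r$ because $\hat A_0$ is diagonal; so $t_{f_\alpha\pm f_\beta}\ge r/2$. Also $\hat A_{\alpha\alpha}\ge8mr-r$, so $t_{f_\alpha}\ge 8mr-r-2mr+2r>0$. In $\sum t_kv_kv_k^T$ the $(\alpha,\beta)$ entry is $(r+\frac12\hat A_{\alpha\beta})-(r-\frac12\hat A_{\alpha\beta})=\hat A_{\alpha\beta}$, and the $(\alpha,\alpha)$ entry is $t_{f_\alpha}+2r(m-1)=\hat A_{\alpha\alpha}$. Taking all weights equal to $1$, the off-diagonal entries cancel and the diagonal ones are $1+2(m-1)$. Finally $\hat A\ge a_*-r\ge7r$. The last two identities follow from $V^TS^2V=\hat A$ and $SV=\mathsf E\hat A^{1/2}$. $\square$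

## 5. Perturbation, Brouwer and concentration

Here $\mathbb F=\mathbb R$ or $\mathbb C$, and $\mathrm{Herm}_N(\mathbb R)=\mathrm{Sym}_N(\mathbb R)$.

The first lemma turns an approximate description of $T$ into an exact $N\times N$ matrix that carries the top of its spectrum.

**Lemma 5.1.** Let $\kappa\ge0$, $s>0$, $\Lambda>0$. There are $\eta_0,C>0$ depending only on $(\kappa,s,\Lambda)$ with the following property. Let $H$ be an $\mathbb F$-Hilbert space, $T$ bounded self-adjoint on $H$, $E:\mathbb F^N\to H$ linear, $\Theta\in\mathrm{Herm}_N(\mathbb F)$ with $\kappa+2s\le\Theta\le\Lambda$, and $\eta\le\eta_0$, with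
$$\|E^*E-1\|\le\eta,\qquad \|TE-E\Theta\|\le\eta,\qquad \langle T\omega,\omega\rangle\le(\kappa+\eta)|\omega|^2\ \text{ if }\omega\perp\mathrm{Im}\,E.$$
Then $\mathrm{Sp}(T)\subset\,]-\infty,\kappa+\frac s2]\cup[\kappa+\frac{3s}2,\Lambda+\frac s2]$; the spectral projection $P=1_{]\kappa+s,\infty[}(T)$ has rank $N$; $G=E^*PE$ is invertible; $F=PEG^{-1/2}$ is an isometry onto $\mathrm{Im}\,P$; and $TF=F\Theta'$ with $\Theta'=F^*TF$, $\|\Theta'-\Theta\|\le C\eta$.

*Proof.* Below $O(\eta)$ has constants depending only on $(\kappa,s,\Lambda)$, and $\eta_0\le\frac12$.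

**Step 1: compare $T$ with a block operator.** Let $U=E(E^*E)^{-1/2}$, an isometry with the image of $E$. Since $\|(E^*E)^{-1/2}-1\|=O(\eta)$, we have $\|U-E\|=O(\eta)$ and
$$TU-U\Theta=(TE-E\Theta)(E^*E)^{-1/2}+E\,[\Theta,(E^*E)^{-1/2}]=O(\eta),$$
because the commutator does not change when $1$ is subtracted from $(E^*E)^{-1/2}$. Let $T_0=U\Theta U^*+(1-UU^*)T(1-UU^*)$. Writing $T=TUU^*+UU^*T(1-UU^*)+(1-UU^*)T(1-UU^*)$ and using $U^*(1-UU^*)=0$,
$$T-T_0=(TU-U\Theta)U^*+U(U^*T-\Theta U^*)(1-UU^*),$$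
so $\|T-T_0\|\le2\|TU-U\Theta\|\le C_0\eta$.

**Step 2: locate the spectrum and compare projections.** The spectrum of $T_0$ is that of $\Theta$, on $\mathrm{Im}\,U$, together with a part $\le\kappa+\eta$. If $(C_0+1)\eta\le s/2$, the stated location of $\mathrm{Sp}(T)$ follows. Let $\gamma$ be the circle centered on $\mathbb R$ through $\kappa+s$ and $\Lambda+2s$, of radius $\varrho$. It has distance at least $s/2$ from both spectra, and it encloses exactly $\mathrm{Sp}(\Theta)$ in $\mathrm{Sp}(T_0)$ and the upper part of $\mathrm{Sp}(T)$. Riesz's formula gives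
$$\|P-UU^*\|=\Big\|\frac1{2\pi i}\oint_\gamma(z-T)^{-1}(T-T_0)(z-T_0)^{-1}dz\Big\|\le\varrho\,\frac4{s^2}\,C_0\eta=O(\eta).$$
For $\eta_0$ small this is $<1$, so $P$ has rank $N$.

**Step 3: read off the matrix.** $G=E^*UU^*E+O(\eta)=E^*E+O(\eta)=1+O(\eta)$ is invertible for $\eta_0$ small; $F^*F=G^{-1/2}E^*PEG^{-1/2}=1$; by dimension $\mathrm{Im}\,F=\mathrm{Im}\,P$, so $FF^*=P$. As $\mathrm{Im}\,P$ is $T$-stable, $TF=FF^*TF$. Finally $E^*PTPE=(TE)^*PE=\Theta G+O(\eta)=\Theta+O(\eta)$, hence $\Theta'=G^{-1/2}(E^*PTPE)G^{-1/2}=\Theta+O(\eta)$. $\square$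

The spectrum of $T$ above $\kappa+s$ is therefore that of $\Theta'$, with multiplicity, and the rest is $\le\kappa+\frac s2$. If $q_A,T_A,E_A$ depend continuously (in norm) on $A$ and the hypotheses hold for all $A$ with the same $(\kappa,s,\Lambda)$, then $P_A$ (Riesz on the fixed circle $\gamma$), $G_A$ (the matrix of $q_A(P_AE_Ax,E_Ay)$), $F_A$ and $\Theta'_A$ are continuous in $A$.

**Lemma 5.2.** Let $B$ be the closed ball of center $A_0$ and radius $r$ in $\mathrm{Herm}_N(\mathbb F)$ (operator norm) and $\Theta:B\to\mathrm{Herm}_N(\mathbb F)$ continuous with $\|\Theta(A)-A\|\le r$. Then $A_0\in\Theta(B)$.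

*Proof.* The map $A\mapsto A-\Theta(A)+A_0$ sends $B$ to $B$. By Brouwer it has a fixed point, where $\Theta(A)=A_0$. $\square$

The next lemma lets us check the hypotheses of Lemma 5.1 by quadratic inequalities only; it is used in Section 10.

**Lemma 5.3.** Let $T\ge0$ be bounded, $E:\mathbb F^N\to H$, $\Theta=\Theta^*$ with $\|\Theta\|\le\Lambda$, $\kappa\ge0$, $0\le\eta\le1$, and assume

* (L1) $\big||Ex|^2-|x|^2\big|\le\eta|x|^2$;
* (L2) $\langle TEx,Ex\rangle\ge\langle\Theta x,x\rangle-\eta|x|^2$;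
* (L3) $\langle T\omega,\omega\rangle\le\langle\Theta E^*\omega,E^*\omega\rangle+\kappa(|\omega|^2-|E^*\omega|^2)+\eta|\omega|^2$.

Then $\|TE-E\Theta\|\le C\sqrt\eta$ with $C=C(\Lambda,\kappa)$, and $\langle T\omega,\omega\rangle\le(\kappa+\eta)|\omega|^2$ for $\omega\perp\mathrm{Im}\,E$.

*Proof.* Let $S=E\Theta E^*+\kappa(1-EE^*)+\eta-T$. By (L3) $S\ge0$, and since $T\ge0$, $\|S\|\le2\Lambda+\kappa+1$. By (L1), $\|E^*E-1\|\le\eta$, so
$$\langle SEx,Ex\rangle=\langle\Theta E^*Ex,E^*Ex\rangle+\kappa(|Ex|^2-|E^*Ex|^2)+\eta|Ex|^2-\langle TEx,Ex\rangle\le C\eta|x|^2,$$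
where (L2) bounds the last term. As $S\ge0$, $|SEx|^2\le\|S\|\langle SEx,Ex\rangle\le C\eta|x|^2$. Hence $TE=E\Theta E^*E+\kappa E(1-E^*E)+\eta E-SE=E\Theta+O(\sqrt\eta)$. The last claim is (L3) with $E^*\omega=0$. $\square$

The last lemma says that a very heavy weight outside a compact set $U$ reduces the problem to exact forms supported in $U$.

**Lemma 5.4 (concentration).** Let $g_0$ be a metric on $M$, $Z=Z^k(M)$, $U\subset M$ compact, $w\ge0$ smooth with $w^{-1}(0)=U$ (it exists by Whitney's theorem), and $(\sigma_A)_{A\in B}$ smooth positive functions, continuous in $A$ in $C^0$ norm, $B$ compact metric. Let $\beta$ be a Hermitian or anti-Hermitian sesquilinear form on $Z$ such that $\beta(u_k,w_k)\to0$ whenever $u_k\rightharpoonup0$ and $(w_k)$ is bounded. Put $q_{A,j}(\omega)=\int(\sigma_A+jw)|\omega|^2dv_0$, let $T_{A,j}$ represent $\beta$ for $q_{A,j}$, let $Z_U=\{\omega\in Z:\omega=0\text{ a.e. outside }U\}$, $q_A=q_{A,0}$, and let $T_A^U$ represent $\beta|_{Z_U}$ for $q_A$.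 Then the $q_{A,j}$-orthogonal projection $P_A$ onto $Z_U$ does not depend on $j$, and
$$\delta_j:=\sup_A\|T_{A,j}-T_A^UP_A\|_{q_{A,j}}\to0.$$

*Proof.* ($\beta$ is bounded: otherwise there are unit $u_k,w_k$ with $|\beta(u_k,w_k)|\ge k^2$, and $u_k/k\to0$ contradicts the hypothesis.) For $v\in Z_U$, $q_{A,j}(u,v)=\int_U\sigma_A\langle u,v\rangle$ is independent of $j$, hence so is $P_A$. The form of $T_{A,j}-T_A^UP_A$ for $q_{A,j}$ is
$$\beta(\omega,\omega')-\beta(P\omega,P\omega')=\beta(\omega-P\omega,\omega')+\beta(P\omega,\omega'-P\omega').$$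
Since $|\beta(u,v)|=|\beta(v,u)|$, it suffices that the supremum of $|\beta(u,\omega')|$ over $A\in B$, $u\perp Z_U$, $q_{A,j}(u)\le1$, $q_{A,j}(\omega')\le1$ tends to $0$. If not, there are $j_k\to\infty$, $A_k\to A$, and such $u_k,\omega_k'$ with $|\beta(u_k,\omega'_k)|\ge c>0$. They are bounded in $L^2$, because $\sigma_A$ is uniformly bounded below, and after passing to a subsequence $u_k\rightharpoonup u\in Z$. Then $\int w|u|^2\le\liminf\int w|u_k|^2\le\lim1/j_k=0$, so $u\in Z_U$. Passing to the limit in $\int_U\sigma_{A_k}\langle u_k,v\rangle=0$ gives $\int_U\sigma_A\langle u,v\rangle=0$ for all $v\in Z_U$. Taking $v=u$ gives $u=0$, so $\beta(u_k,\omega_k')\to0$, a contradiction. $\square$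

## 6. Tubes with prescribed linking

**Definition 6.1 (tube and tube form).** Let $n=2p+1$, $p\ge1$. A tube is an orientation preserving embedding $\phi_i:S^p\times\bar D^{p+1}\to M$, extended to $S^p\times D^{p+1}_{1+c}$ for some $c>0$ (which we may decrease). Here $\bar D^{p+1}$ is the unit ball. Its image is $U_i$ and its core is $S_i=\phi_i(S^p\times0)$. Let $\pi:S^p\times\bar D^{p+1}\to\bar D^{p+1}$ be the projection. For a bounded $(p+1)$-form $\rho$ on $\bar D^{p+1}$ let $\theta_i^\rho=(\phi_i^{-1})^*\pi^*\rho$ on $U_i$ and $0$ elsewhere. We write $\theta_i$ when $\rho=dv/\mathrm{vol}(D^{p+1})$.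

**Example 6.2.** For $p=1$, $\theta_1$ is the flux form of a unit current spread uniformly over a solid torus $U_1\subset S^3$. If $S_2$ is a meridian circle of $U_1$, just outside $U_1$ and oriented as the boundary of a disk fiber, and $U_2$ is a thin tube around $S_2$, then $h(\theta_1,\theta_2)=1$; this is computation (6.1) below with $\ell_{12}=1$. The tubes form a Hopf link.

**Lemma 6.3.** Let $p\ge1$, $O$ an open ball in $M^{2p+1}$, and $(\ell_{ij})$ an integer $D\times D$ matrix with $\ell_{ji}=(-1)^{p+1}\ell_{ij}$. There are tubes $\phi_1,\dots,\phi_D$ in $O$ with disjoint images such that $\theta_i\in Z^{p+1}(M)$, $h(\theta_i,\theta_j)=\ell_{ij}$ for $i\ne j$ and $|h(\theta_i,\theta_i)-\ell_{ii}|\le1$.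

*Proof.*

**Step 0: tube forms are exact.** If $\zeta$ is a smooth closed $p$-form on $M$, Fubini gives $\int\theta_i^\rho\wedge\zeta=\pm\int\rho\cdot\int_{S_i}\zeta=0$, because the slices $S^p\times x$ are homologous to $S_i$, which is null-homologous in the ball $O$. By the criterion in Section 1, $\theta_i^\rho\in Z^{p+1}(M)$.

**Step 1: only $\int\rho$ and $\int\rho'$ matter in $h(\theta_i^\rho,\theta_j^{\rho'})$.** This gives us freedom in choosing $\rho$. By bilinearity and (1.4) it suffices to show that $h$ vanishes if $\int\rho=0$. Write $\rho=f\,dv$ and solve $\mathrm{div}\,\mathrm{grad}\,u=f$, $\partial_\nu u=0$ on the ball, $u\in H^2$. Then $\tau'=*du$ satisfies $d\tau'=\rho$ and has zero tangential trace, so $(\phi_i^{-1})^*\pi^*\tau'$, extended by $0$, is an $L^2$ primitive of $\theta_i^\rho$. Its wedge product with $\theta_j^{\rho'}$ is zero: for $i\ne j$ because supports are disjoint, and for $i=j$ because $\tau'\wedge\rho'$ has degree $2p+1>p+1$ on a $(p+1)$-dimensional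 ball.

**Step 2: construct the core $S_i$ and a tube around it.** Suppose $\phi_1,\dots,\phi_{i-1}$ are built, with disjoint enlarged tubes, and let $W=O\setminus\bigcup_{j<i}U_j$. By radial diffeomorphisms in the enlarged tubes, $W\cong O\setminus\bigcup_{j<i}S_j$, which is connected since the cores have codimension $p+1\ge2$. Let $C_k=\phi_k(z\times\bar D_{1+c/2})$, oriented as the fiber, and $m_k=\partial C_k\subset W$, an embedded $p$-sphere. Joining the $m_k$ to a base point $x_0\in W$ by paths gives elements of $\pi_p(W,x_0)$. The product of their powers with exponents $\ell_{ki}$, $k<i$, is represented by a map $S^p\to W$ of homology class $\sum_{k<i}\ell_{ki}[m_k]\in H_p(W)$. Since $\dim W=2p+1$, Whitney's theorem makes this map homotopic in $W$ to a smooth embedding; its image is $S_i$.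

The normal bundle $\nu$ of $S_i$ has rank $p+1$. Both $\nu\oplus TS^p=TW|_{S_i}$ (as $W\subset O$) and $TS^p\oplus\mathbb R$ are trivial, so $\nu$ is stably trivial. As $\pi_{p-1}(SO(p+1))\to\pi_{p-1}(SO)$ is injective, $\nu$ is trivial. So there is an embedding $\phi_i^0:S^p\times D^{p+1}_{1+c}\to W$ with core $S_i$, orientation preserving after composing with a reflection of $D^{p+1}$ if needed. Decrease $c$ so that all enlarged tubes stay disjoint.

**Step 3: check the mutual linking.** Let $\phi_i$ be any such tube with core $S_i$, let $j<i$, and let $\rho'$ be smooth with compact support in the open ball $D^{p+1}$, $\int\rho'=1$. Then $\theta_j^{\rho'}=d\varphi$ with $\varphi$ smooth, and $\varphi$ is closed on $W$. By Step 1 and Fubini,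
$$h(\theta_j,\theta_i)=\int\varphi\wedge\theta_i=\int_D\Big(\int_{S^p\times x}\phi_i^*\varphi\Big)\frac{dv(x)}{\mathrm{vol}(D)}=\int_{S_i}\varphi=\sum_{k<i}\ell_{ki}\int_{m_k}\varphi=\sum_{k<i}\ell_{ki}\int_{C_k}\theta_j^{\rho'}=\ell_{ji}. \tag{6.1}$$
The last step holds because $C_k\cap U_j=\emptyset$ for $k\ne j$, while $\int_{C_j}\theta_j^{\rho'}=\int\rho'=1$. By (1.4), $h(\theta_i,\theta_j)=(-1)^{p+1}\ell_{ji}=\ell_{ij}$.

**Step 4: adjust the self-linking.** If $p$ is even, $h(\theta_i,\theta_i)=0=\ell_{ii}$ by antisymmetry, and we take $\phi_i=\phi_i^0$. Let $p$ be odd. We twist the tube: $\phi_i(z,v)=\phi_i^0(z,\Psi(z)v)$ with $\Psi:S^p\to SO(p+1)$ smooth. The core is unchanged, so Step 3 still applies.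

Let $0<s<1$, $\rho'$ smooth with compact support in the open ball $D_s$, $\int\rho'=1$, and let $\vartheta,\vartheta^0$ be the forms $\theta^{\rho'}$ of $\phi_i$ and $\phi_i^0$. Both are smooth, closed, with compact support in $\phi_i^0(S^p\times D_s)$ (as $\Psi(z)$ is orthogonal), and have integral $1$ on fibers. Integration over the fiber is an isomorphism $H_c^{p+1}(S^p\times\mathbb R^{p+1})\cong H^0(S^p)=\mathbb R$ (Thom), so $\vartheta-\vartheta^0=d\beta$ with $\beta$ smooth with compact support in that open set. If $d\varphi^0=\vartheta^0$ with $\varphi^0$ smooth, then $\varphi^0+\beta$ is a primitive of $\vartheta$. Take $\rho$ bounded, $\int\rho=1$, supported in $\{s\le|x|\le1\}$. The supports of $\beta$ and $\theta_i^\rho$ are disjoint, so by Step 1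
$$h(\theta_i,\theta_i)=h(\vartheta,\theta_i^\rho)=\int_D\Big(\int_{c_x}\varphi^0\Big)\rho(x),\qquad c_x:z\mapsto\phi_i^0(z,\Psi(z)x).$$
Likewise $e:=h(\theta_i^0,\theta_i^0)$, for the tube $\phi_i^0$, is given by the same formula with $c_x^0:z\mapsto\phi_i^0(z,x)$. In $S^p\times(\bar D\setminus D_s)\simeq S^p\times S^p$ the two projections show $[c_x]=[c_x^0]+\delta\,[\mathrm{pt}\times S^p]$, where $\delta$ is the degree of $z\mapsto\Psi(z)x/|x|$, independent of $x$. On this region $\varphi^0$ is closed, and its integral over $\mathrm{pt}\times\partial D_{s'}$, $s\le s'\le1$, is $\int_{\mathrm{pt}\times D_{s'}}\vartheta^0=1$. Hence $h(\theta_i,\theta_i)=e+\delta$.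

It remains to realize every even $\delta$. Let $r_z$ be the reflection in $z^\perp$, $e_0\in S^p$, and $\Psi_1(z)=r_zr_{e_0}$. Then $f(z)=\Psi_1(z)e_0=2\langle z,e_0\rangle z-e_0$ satisfies $f^{-1}(e_0)=\{\pm e_0\}$, its differential at $e_0$ is $2\,\mathrm{id}$, and $f(-z)=f(z)$, where the antipodal map has degree $1$ since $p$ is odd. So both preimages count $+1$ and $f$ has degree $2$. Pointwise product in $SO(p+1)$ induces addition in $\pi_p(SO(p+1))$, and evaluation at $e_0$ induces a homomorphism to $\pi_p(S^p)=\mathbb Z$. So $\Psi=\Psi_1^k$ gives degree $2k$, $k\in\mathbb Z$. Choose $\delta$ even with $|e+\delta-\ell_{ii}|\le1$. $\square$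

## 7. Exact forms supported in the tubes

Take tubes as in Lemma 6.3, $U=\bigsqcup U_k$, and a metric $g_0$ on $M$ for which each $\phi_k^*g_0$ is the standard product $g_{S^p}+g_{D^{p+1}}$. Then $\|\theta_k\|_0^2=c_0:=\mathrm{vol}(S^p)/\mathrm{vol}(D^{p+1})$. The next lemma says that on $Z_U$ the helicity is the linking matrix up to an error that does not depend on the linking matrix.

**Lemma 7.1.** There is $C_1=C_1(p)$ such that for $\omega,\omega'\in Z_U$, $a_k=\langle\omega,\theta_k\rangle_0/c_0$ and likewise $a_k'$,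
$$\Big|h(\omega,\bar\omega')-\sum_{k,l}\ell_{kl}a_k\bar a_l'\Big|\le(2C_1+c_0^{-1})\|\omega\|_0\|\omega'\|_0.$$

*Proof.* **Step 1: split off the $\theta_k$.** Let $\mathcal N=S^p\times\bar D^{p+1}$. If $\zeta$ is smooth on $U_k$, extend it to $M$ so that it vanishes near the other $U_l$; then $\int_{U_k}\omega\wedge d\zeta=\int_M\omega\wedge d\zeta=0$. By HMF $\omega|_{U_k}=d\beta_k+\vartheta_k$ with $\|\beta_k\|\le C_1\|d\beta_k\|$, where $C_1$ depends only on $\mathcal N$, hence on $p$. By Lefschetz duality $\dim\mathcal H_D^{p+1}(\mathcal N)=\dim H^{p+1}(\mathcal N,\partial\mathcal N)=\dim H_p(S^p)=1$. The form $\theta_k$ is closed, coclosed and has zero tangential trace, so it spans this space. Thus, orthogonally, $\omega=\sum a_k\theta_k+\omega^\circ$ with $\omega^\circ=d\beta$, $\beta$ supported in $U$, and $\|\beta\|_0\le C_1\|\omega^\circ\|_0\le C_1\|\omega\|_0$.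

**Step 2: estimate the three parts of $h$.** First, $|h(d\beta,\bar\omega')|=|\int\beta\wedge\bar\omega'|\le C_1\|\omega\|_0\|\omega'\|_0$. Secondly, $h(\sum a_k\theta_k,d\bar\beta')=\pm h(d\bar\beta',\sum a_k\theta_k)$ satisfies the same bound. Thirdly, the matrix $(h(\theta_k,\theta_l)-\ell_{kl})$ is diagonal of norm $\le1$, and $|a|^2\le\|\omega\|_0^2/c_0$. $\square$

## 8. Dimension $2p+1$

**Step 1: fix the data.** Let $K\ge1$ be an integer, $A_0=\mathrm{diag}(\nu_1^{-1/2},\dots,\nu_N^{-1/2})$, $a_*=\nu_N^{-1/2}$.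

* If $p$ is odd: $\mathbb F=\mathbb R$, $m=N$, $\hat A=A$, and $\ell=KVV^T$, an integer symmetric matrix.
* If $p$ is even: $\mathbb F=\mathbb C$, $m=2N$, $\mathbb J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ in $N\times N$ blocks. To $A\in\mathrm{Herm}_N(\mathbb C)$ we associate $\hat A=\begin{pmatrix}\mathrm{Re}A&-\mathrm{Im}A\\\mathrm{Im}A&\mathrm{Re}A\end{pmatrix}$, which is real symmetric and commutes with $\mathbb J$; it is unitarily equivalent to $A\oplus\bar A$, so $\|\hat A-\hat A_0\|=\|A-A_0\|$. Put $\ell=KV\mathbb JV^T$, an integer antisymmetric matrix.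

Here $V$, $t_k=t_k(A)$, $S$, $\mathsf E$ come from Lemma 4.1, and $B$ is the ball of center $A_0$ and radius $r=a_*/(8m)$ in $\mathrm{Herm}_N(\mathbb F)$. For example, for $p=2$, $N=1$ we have $m=2$, $\hat A=A\,I_2$ for the real number $A$, and $\ell$ is a $4\times4$ antisymmetric linking matrix.

**Step 2: choose the metrics.** Take the tubes of Lemma 6.3 for $\ell$, a metric $g_0$ as in Section 7, $w$ as in Lemma 5.4, and $\sigma_A>0$ smooth, continuous in $A$, equal to $1/(c_0t_k)$ on $U_k$. (For instance $\sigma_A=1+\sum_k\chi_k(1/(c_0t_k)-1)$ with cutoffs $0\le\chi_k\le1$ with disjoint supports, $\chi_k=1$ on $U_k$.) Let $g_{A,j}=(\sigma_A+jw)^{-2}g_0$. Since $n-2(p+1)=-1$, (1.3) gives $q_{g_{A,j}}(\omega)=\int(\sigma_A+jw)|\omega|_0^2dv_0$. So Lemma 5.4 applies with $\beta(\omega,\omega')=\tau h(\omega,\bar\omega')$, a fixed Hermitian form, with the required compactness because $h(\omega,\bar\omega')=\int\mathcal I\omega\wedge\bar\omega'$. The operator $T_{A,j}$ of that lemma is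 here $\mathcal T_{A,j}$, the operator $\mathcal T$ of the metric $g_{A,j}$, and $T^U_A$ is written $\mathcal T^U_A$.

**Step 3: compute on $Z_U$.** We have $q_A(\theta_k)=1/t_k$, so the $\sqrt{t_k}\theta_k$ are $q_A$-orthonormal, and since $\sigma_A$ is constant on $U_k$, the $q_A$-projection onto their span is $\omega\mapsto\sum a_k\theta_k$. On $Z_U$, $\|\omega\|_0^2\le c_0\max_kt_k\;q_A(\omega)$. If $\omega$ has coordinates $x_k$ in the system $\sqrt{t_k}\theta_k$, then $a_k=\sqrt{t_k}x_k$, and $\sum\ell_{kl}a_k\bar a_l'$ is the form of $S\ell^TS$. So Lemma 7.1 gives, in $Z_U=\mathrm{span}(\theta_k)\oplus{}^\perp$,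
$$\Big\|\tfrac1K\mathcal T_A^U-\big(\tfrac1K\tau S\ell^TS\oplus0\big)\Big\|\le\frac{C_2}K,\qquad C_2=(2C_1c_0+1)\sup_{A,k}t_k, \tag{8.1}$$
where $C_2$ does not depend on $K$. Put $\eta=(C_2+\delta_j)/K$.

**Step 4: identify the main term.** If $p$ is odd, $\frac1KS\ell^TS=SVV^TS=\mathsf EA\mathsf E^T$. With the isometry $E_Ax=\sum_k(\mathsf Ex)_k\sqrt{t_k}\,\theta_k$, (8.1) and Lemma 5.4 give
$$\big\|\tfrac1K\mathcal T_{A,j}-E_AAE_A^*\big\|\le\eta. \tag{8.2}$$

If $p$ is even, $SV=\mathsf E\hat A^{1/2}$ and $\hat A$ commutes with $\mathbb J$, so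
$$\tfrac iKS\ell^TS=-i\,SV\mathbb JV^TS=\mathsf E(-i\mathbb J\hat A)\mathsf E^T.$$
Let $\iota x=(x,-ix)/\sqrt2$ and $\bar\iota x=(x,ix)/\sqrt2$, isometries $\mathbb C^N\to\mathbb C^{2N}$. Directly, $\mathbb J\iota=i\iota$ and $\hat A\iota=\iota A$; by conjugation $\mathbb J\bar\iota=-i\bar\iota$ and $\hat A\bar\iota=\bar\iota\bar A$; and $\mathbb C^{2N}=\mathrm{Im}\,\iota\oplus^\perp\mathrm{Im}\,\bar\iota$. Hence $-i\mathbb J\hat A=\iota A\iota^*-\bar\iota\bar A\bar\iota^*$. With the isometries $E_Ax=\sum(\mathsf E\iota x)_k\sqrt{t_k}\theta_k$ and $\bar E_Ax=\sum(\mathsf E\bar\iota x)_k\sqrt{t_k}\theta_k$, whose images are orthogonal,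
$$\big\|\tfrac1K\mathcal T_{A,j}-E_AAE_A^*+\bar E_A\bar A\bar E_A^*\big\|\le\eta. \tag{8.3}$$

**Step 5: apply Lemmas 5.1 and 5.2.** Let $T=\frac1K\mathcal T_{A,j}$. In both cases $E_A^*E_A=1$, $\|TE_A-E_AA\|\le\eta$, and $\langle T\omega,\omega\rangle\le\eta|\omega|^2$ for $\omega\perp\mathrm{Im}\,E_A$ (in (8.3) the extra term is $\le0$ because $\bar A\ge0$). Lemma 5.1 applies with $\Theta=A$, $\kappa=0$, $s=r$, $\Lambda=\|A_0\|+r$, since $A\ge7r$. Choose first $K$ large, then $j$ large: $\eta$ becomes as small as we like, uniformly in $A\in B$. Everything is continuous in $A$. So $\|\Theta'_A-A\|\le C\eta\le r$, and Lemma 5.2 gives $A\in B$ with $\Theta'_A=A_0$. For this $A$ the $N$ largest eigenvalues of $\frac1K\mathcal T$ are the $\nu_i^{-1/2}$, and the rest of the spectrum is $\le r<a_*$.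

**Step 6: translate to $\mu_{p,i}$.** If $p$ is odd, (8.2) also gives $\frac1K\mathcal T\ge-\eta>-a_*$. The $\mu_{p,i}^{-1/2}$ are the absolute values of the eigenvalues of $\mathcal T$, so the $N$ largest are $K\nu_i^{-1/2}$ and the others are $<Ka_*$. If $p$ is even, Proposition 1.7 gives $\mu_{p,2i-1}^{-1/2}=\mu_{p,2i}^{-1/2}=K\nu_i^{-1/2}$ for $i\le N$, and the others are $<Ka_*$. Replacing $g$ by $K^{-2}g$ gives Theorem 2.1 for $n=2p+1$. $\square$

## 9. Dimension $2p+2$

Helicity is not available here: $\varphi\wedge\omega'$ has degree $2p+1<n$. We use $Z^{p+2}(M)$ instead, on which $T$ has the eigenvalues $1/\mu_{p+1,i}=1/\mu_{p,i}$ by duality. We place in $M$ a long cylinder $X\times[-R,R]$, $X=S^{2p+1}$, and concentrate on tubes times a short interval. On such forms the Green function of $-\partial_t^2+\mu$, which is about $\frac1{2\sqrt\mu}$ near the center, turns $b$ into a multiple of $|T_X|$, and $|T_X|$ is governed by a linking matrix on $X$. Since $|T_X|\ge0$ is real, there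 is no parity restriction.

Adding to the list one value $>\nu_N$ if necessary, we may assume $N$ even. Put $m=N$, $\mathbb F=\mathbb R$, $A_0=\mathrm{diag}(\nu_i^{-1})$, $a_*=\min\nu_i^{-1}$, $r=a_*/(8m)$, $B$ the ball of center $A_0$ and radius $r$ in $\mathrm{Sym}_N(\mathbb R)$, and $t_k(A)$, $S$, $V$ as in Lemma 4.1 with $\hat A=A$.

**Step 1: the metric on $X=S^{2p+1}$; make $|T_X|$ close to $KVV^T$.** Take on $X$ the tubes of Lemma 6.3 for $\ell=KVV^T$ if $p$ is odd and $\ell=KV\mathbb JV^T$ if $p$ is even ($\mathbb J$ in blocks of size $\frac N2$). Let $g_X=(\sigma+jw)^{-2}g_0$ with $\sigma=1/c_0$ on $U=\bigsqcup U_k$; the $\theta_k$ are orthonormal for $g_X$. Exactly as in Section 8 with all $t_k=1$, Lemma 5.4 (with $\beta=h$, real, symmetric or antisymmetric) and Lemma 7.1 give $\|\frac1KT_X^h-\mathsf M\oplus0\|\le\eta$, where $\mathsf M=\ell^T/K$ equals $VV^T$ or $-V\mathbb JV^T$, and $\eta$ is arbitrarily small ($K$ large, then $j$ large). As $V^TV=(2m-1)I$ and $\mathbb J^2=-1$,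
$$\mathsf M^T\mathsf M=(2m-1)VV^T=(VV^T)^2$$
in both cases, so $|\mathsf M|=VV^T$. To pass to absolute values we use $\|P^{1/2}-Q^{1/2}\|\le\|P-Q\|^{1/2}$ for compact $P,Q\ge0$. Indeed, let $\Delta'=P^{1/2}-Q^{1/2}$ and $\Sigma=P^{1/2}+Q^{1/2}$. Then $P-Q=\frac12(\Delta'\Sigma+\Sigma\Delta')$ and $\pm\Delta'\le\Sigma$. Take a unit $u$ with $\Delta'u=\lambda u$, $|\lambda|=\|\Delta'\|$; then $|\langle(P-Q)u,u\rangle|=|\lambda|\langle\Sigma u,u\rangle\ge|\lambda||\langle\Delta'u,u\rangle|=\lambda^2$. Apply this to $P=K^{-2}(T_X^h)^*T_X^h$ and $Q=\mathsf M^T\mathsf M\oplus0$, for which $\|P-Q\|\le\eta(2\|\mathsf M\|+\eta)$. With $|T_X|=((T_X^h)^*T_X^h)^{1/2}$,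
$$\big\|\tfrac1K|T_X|-VV^T\oplus0\big\|\le\eta',\qquad\eta'\to0\text{ with }\eta. \tag{9.1}$$
Let $(\alpha_i)$ be an orthonormal basis of coexact $p$-eigenforms of $(X,g_X)$, with eigenvalues $\mu_i$, and $e_i=d\alpha_i/\sqrt{\mu_i}$, an orthonormal basis of $Z^{p+1}(X)$. Then $|T_X|e_i=\mu_i^{-1/2}e_i$. Put $a_1=\sqrt{\mu_1}$.

**Step 2: the metrics on $M$.** Let $R\ge1\ge L>0$, $L<R$. $M$ contains $Q=X\times[-R,R]$, a shell in a ball. Take a metric $g_0^M$ equal to $g_X+dt^2$ on $Q$, $U^M=\bigsqcup U_k\times[-L,L]$, $\sigma_A>0$ smooth, continuous in $A$, equal to $1/t_k(A)$ on $U_k\times[-L,L]$, $w\ge0$ smooth vanishing exactly on $U^M$, and $g_{A,j}=(\sigma_A+jw)^{-1}g_0^M$. In (1.3) $(p+1)$-forms have exponent $n-2(p+1)=0$, so $b$ on $Z^{p+2}(M)$ does not depend on $A,j$. For $(p+2)$-forms the exponent is $-2$, so $q_{A,j}(\gamma)=\int(\sigma_A+jw)|\gamma|^2$. Lemma 5.4 applies with $\beta=b$, and it remains to study $b$ on $Z_{U^M}$. Norms below are for $g_0^M$ and $g_X$.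

**Lemma 9.1.** Let $\gamma=\gamma_0+dt\wedge\gamma_1\in Z_{U^M}$ and $\bar\omega=(2L)^{-1/2}\int\gamma_1\,dt$. Then $\bar\omega\in Z^{p+1}(X)$, $\|\bar\omega\|\le\|\gamma\|$ and
$$\big|b(\gamma)-L\langle|T_X|\bar\omega,\bar\omega\rangle\big|\le(6L^2+L\varepsilon_R/a_1)\|\gamma\|^2,$$
where $\varepsilon_R=\sup_{a\ge a_1}\big[\coth(2aR)-1+\frac{\cosh2a}{\sinh2aR}\big]\to0$ as $R\to\infty$.

*Proof.* (The limit of $\varepsilon_R$: $\coth(2aR)-1$ decreases in $a$, and $\frac{\cosh 2a}{\sinh2aR}\le\frac{2e^{-2a(R-1)}}{1-e^{-4aR}}$.) Put $f_i(t)=\langle\gamma_1(t),e_i\rangle_X$, supported in $[-L,L]$, and $\zeta(t)=\gamma_1(t)-\sum f_i(t)e_i$, orthogonal to all exact forms of $X$. The bound on $\|\bar\omega\|$ is Cauchy–Schwarz.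

*Lower bound.* We test an arbitrary primitive. Let $\psi=\psi_0+dt\wedge\psi_1\in L^2$, $d\psi=\gamma$, $u_i=\langle\psi_0,e_i\rangle_X$, $v_i=\langle\psi_1,\alpha_i\rangle_X$. On $Q$, $\gamma_1=\partial_t\psi_0-d_X\psi_1$, and $\delta e_i=\sqrt{\mu_i}\alpha_i$. So for $y\in H_0^1(-R,R)$ (by density of $C_c^\infty$)
$$\int f_iy=-\int u_iy'-\sqrt{\mu_i}\int v_iy,\qquad\Big(\int f_iy\Big)^2\le\int(u_i^2+v_i^2)\int(y'^2+\mu_iy^2).$$
Take $y=G_D^{\mu_i}f_i$, where $G_D^{\mu}$ is the Green operator of $-\partial_t^2+\mu$ with Dirichlet conditions at $\pm R$; then $\int(y'^2+\mu_iy^2)=\int f_iy$, so $\int(u_i^2+v_i^2)\ge\langle f_i,G_D^{\mu_i}f_i\rangle$. As $(e_i)$ and $(\alpha_i)$ are orthonormal, $b(\gamma)\ge\sum_i\langle f_i,G_D^{\mu_i}f_i\rangle$.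

*Upper bound.* We build a primitive. Let $y_i=G_N^{\mu_i}f_i$ (Neumann) and $\psi_I=\sum_i(-y_i'e_i-\sqrt{\mu_i}\,y_i\,dt\wedge\alpha_i)$ on $Q$, $0$ elsewhere. Since $y_i'(\pm R)=0$, tangential traces vanish; since $d(dt\wedge\alpha_i)=-\sqrt{\mu_i}\,dt\wedge e_i$, the $i$-th term has differential $(-y_i''+\mu_iy_i)dt\wedge e_i=f_i\,dt\wedge e_i$ on $M$. The series and the series of differentials converge in $L^2$ and $d$ is closed, so $d\psi_I=\sum f_i\,dt\wedge e_i$ and $\|\psi_I\|^2=\sum\int(y_i'^2+\mu_iy_i^2)=\sum\langle f_i,G_N^{\mu_i}f_i\rangle$.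

The remaining part is handled by $\xi(t)=\int_{-R}^t\zeta$. Closedness of $\gamma$ gives $\partial_t\gamma_0=d_X\gamma_1=d_X\zeta=\partial_td_X\xi$, and both $\gamma_0$ and $d_X\xi$ vanish for $t<-L$, so $d_X\xi=\gamma_0$. For $t>L$, $\xi(t)=\int\zeta$ is closed and orthogonal to exact forms, so it is zero because $H^{p+1}(S^{2p+1})=0$. Two consequences: $\bar\omega=(2L)^{-1/2}\sum(\int f_i)e_i\in Z^{p+1}(X)$; and $\xi$ is supported in $|t|\le L$, with $d\xi=\gamma_0+dt\wedge\zeta$. From $\|\xi(t)\|\le\sqrt{2L}\|\gamma\|$ we get $\|\xi\|^2\le4L^2\|\gamma\|^2$. Now $d(\psi_I+\xi)=\gamma$, and $\xi\perp\psi_I$ because $\xi(t)\perp e_i$ and $\xi$ has no $dt$ component. So $b(\gamma)\le\sum\langle f_i,G_N^{\mu_i}f_i\rangle+4L^2\|\gamma\|^2$.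

*Kernels.* It remains to compare both Green kernels with $\frac1{2\sqrt\mu}$. With $a=\sqrt\mu$,
$$G_{N/D}(t,t')=\frac{\cosh(2aR-a|t-t'|)\pm\cosh a(t+t')}{2a\sinh2aR}.$$
For $0\le x\le y$, $y>0$: $e^{-x}\le\cosh(y-x)/\sinh y\le\coth y$. So for $|t|,|t'|\le L\le1$, taking $y=2aR$ and $x=a|t-t'|\le2aL$, $|G_{N/D}-\frac1{2a}|\le\frac1{2a}(2aL+\varepsilon_R)\le L+\frac{\varepsilon_R}{2a_1}$, and as $(\int|f_i|)^2\le2L\|f_i\|^2$,
$$\Big|\langle f_i,G_{N/D}f_i\rangle-\frac1{2\sqrt{\mu_i}}\Big(\int f_i\Big)^2\Big|\le2L\Big(L+\frac{\varepsilon_R}{2a_1}\Big)\|f_i\|^2.$$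
Finally $\sum_i\frac1{2\sqrt{\mu_i}}(\int f_i)^2=L\langle|T_X|\bar\omega,\bar\omega\rangle$ and $\sum\|f_i\|^2\le\|\gamma\|^2$. Adding the errors gives the claim. $\square$

**Step 3: identify the main term.** Let $\Xi_k=(2L)^{-1/2}1_{[-L,L]}(t)\,dt\wedge\theta_k$. If $\theta_k=d\varphi_k$ on $X$ with $\varphi_k\in L^2$, then $\Xi_k=d\big(-(2L)^{-1/2}1_{[-L,L]}(t)\,dt\wedge\varphi_k\big)$ on $M$, so $\Xi_k\in Z_{U^M}$. The $\Xi_k$ are orthonormal and $q_A(\Xi_k)=1/t_k$. For $\gamma\in Z_{U^M}$ put $\mathsf a_k=\langle\gamma,\Xi_k\rangle=\langle\bar\omega,\theta_k\rangle_{g_X}$, and let $E_Ax=\sum_kt_k(VA^{-1/2}x)_k\Xi_k$. Then $q_A(E_Ax)=\sum t_k(VA^{-1/2}x)_k^2=|x|^2$ because $V^TS^2V=A$, and $q_A(\gamma,E_Ax)=\langle V^T\mathsf a,A^{-1/2}x\rangle$, so $E_A^*\gamma=A^{-1/2}V^T\mathsf a$ and $\langle AE_A^*\gamma,E_A^*\gamma\rangle=|V^T\mathsf a|^2$. By (9.1), $\frac1K\langle|T_X|\bar\omega,\bar\omega\rangle$ differs from $\langle VV^T\mathsf a,\mathsf a\rangle=|V^T\mathsf a|^2$ by at most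 $\eta'\|\bar\omega\|^2$. With Lemma 9.1 and $\|\gamma\|^2\le\max t\;q_A(\gamma)$ on $Z_{U^M}$,
$$\Big|\frac{b(\gamma)}{KL}-\langle AE_A^*\gamma,E_A^*\gamma\rangle\Big|\le\Big(\eta'+\frac{6L+\varepsilon_R/a_1}K\Big)\max t\;q_A(\gamma). \tag{9.2}$$

**Step 4: conclude.** Choose successively $K$ and $g_X$, then $L$ small and $R$ large, then $j$ large (Lemma 5.4). Then $\|\frac1{KL}T_{A,j}-E_AAE_A^*\|$ is as small as we like, uniformly in $A\in B$. As in Section 8, Lemma 5.1 ($\Theta=A$, $\kappa=0$, $s=r$, $\Lambda=\|A_0\|+r$) and Lemma 5.2 give $A\in B$ for which the $N$ largest eigenvalues of $\frac1{KL}T_{A,j}$ are the $\nu_i^{-1}$, the rest being $\le r<a_*$. A homothety gives Theorem 2.1 for $n=2p+2$. $\square$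

Section 10 needs not only the theorem on $S^{2p+2}$ but the whole family before Brouwer is applied.

**Proposition 9.2.** Let $Y=S^{2p+2}$, $N$ even, and $A_0,r,B$ as above. There are metrics $g_A$ on $Y$, $A\in B$, continuous in $A$ in $C^0$ norm, matrices $\Theta(A)\in\mathrm{Sym}_N(\mathbb R)$ continuous in $A$ with $\|\Theta(A)-A\|\le r/2$, and linear maps $x\mapsto\omega_{A,x}\in Z^{p+1}(Y)$, with $g_A$-coexact primitives $\alpha_{A,x}$, continuous in $A$ in $L^2$, such that
$$\|\omega_{A,x}\|^2=|x|^2,\qquad\|\alpha_{A,x}\|^2=b_{g_A}(\omega_{A,x})=\langle\Theta(A)x,x\rangle,$$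
and, for $\omega\in Z^{p+1}(Y)$ and $x$ defined by $\langle x,y\rangle=\langle\omega,\omega_{A,y}\rangle$ for all $y$,
$$b_{g_A}(\omega)\le\langle\Theta(A)x,x\rangle+r(\|\omega\|^2-|x|^2). \tag{9.3}$$

*Proof.* Fix $K,g_X,L,R,j$ above (for $M=Y$) so that $C\eta\le r/2$ in Lemma 5.1. After the fixed homothety that absorbs $\frac1{KL}$, we have metrics $g_A$, continuous in $A$, and isometries $F_A:\mathbb R^N\to Z^{p+2}(Y,g_A)$ with $T_AF_A=F_A\Theta(A)$, $\|\Theta(A)-A\|\le r/2$, everything continuous in $A$, and the rest of $\mathrm{Sp}(T_A)$ is $\le r$. We move from degree $p+2$ to degree $p+1$ with the Hodge star. Let $\psi_x$ be the coexact primitive of $F_A\Theta(A)^{-1/2}x$, $\omega_{A,x}=*\psi_x$, which is exact of degree $p+1$, and $\alpha_{A,x}$ the coexact primitive of $\omega_{A,x}$. Then $\|\omega_{A,x}\|^2=\|\psi_x\|^2=b(F_A\Theta^{-1/2}x)=|x|^2$. If $\Theta x=\lambda x$, then $F_A\Theta^{-1/2}x$ is an exact eigenform with eigenvalue $1/\lambda$, hence so are $\psi_x$ and $\omega_{A,x}$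 eigenforms for $1/\lambda$; so the operator of $b_{g_A}$ on $Z^{p+1}(Y)$ sends $\omega_{A,x}$ to $\lambda\omega_{A,x}$. By linearity it sends $\omega_{A,x}$ to $\omega_{A,\Theta x}$ for all $x$, whence $\|\alpha_{A,x}\|^2=b_{g_A}(\omega_{A,x})=\langle\Theta(A)x,x\rangle$. Since $\mu_{p,i}=\mu_{p+1,i}$ and $\Theta(A)\ge7r-\frac r2>r$, this operator has exactly $N$ eigenvalues $>r$, with multiplicity, and the image of $x\mapsto\omega_{A,x}$ is the sum of their eigenspaces. This is (9.3). Continuity follows from Section 1 and the continuity of $*$ in the metric. $\square$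

## 10. Dimension at least $2p+3$

Let $\mathsf c=n-2p-2\ge1$. For $(p+1)$-forms and $p$-forms the exponents in (1.3) are now $\mathsf c>0$ and $n-2p=\mathsf c+2$. So we make the metric small outside a thin neighborhood $Y\times D_\rho^{\mathsf c}$ of $Y=S^{2p+2}$; there, forms essentially see only $Y$, and Proposition 9.2 applies. The conformal factor jumps at first and is smoothed at the end.

**Step 1: set up.** We may assume $N$ even, as in Section 9. Take $A_0=\mathrm{diag}(\nu_i^{-1})$, $a_*,r,B$ and the data of Proposition 9.2. $M$ contains $Y\times D_2^{\mathsf c}$, because $S^{2p+2}\subset\mathbb R^{2p+3}\subset\mathbb R^n$ has a trivial normal bundle. Let $\hat g_A$ be smooth metrics on $M$, continuous in $A$ in $C^0$ norm, equal to $g_A+g_{\mathrm{eucl}}$ on $Y\times D_1$. For $\rho<\frac12$ let $\mathcal V=Y\times\bar D_\rho$ and $W=M\setminus\mathrm{int}\,\mathcal V$. For $0<\varepsilon<1$ let $F_\varepsilon=1$ on $\mathcal V$ and $\varepsilon$ outside. On $Z=Z^{p+1}(M)$ put,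 with norms for $\hat g_A$,
$$q_\varepsilon(\omega)=\|\omega\|_{\mathcal V}^2+\varepsilon^{n-2p-2}\|\omega\|_W^2,\qquad b_\varepsilon(\omega)=\min_{d\varphi=\omega}\big(\|\varphi\|_{\mathcal V}^2+\varepsilon^{n-2p}\|\varphi\|_W^2\big).$$
Constants $C_\rho$ are uniform in $A\in B$, the metrics being uniformly equivalent to a fixed one.

**Step 2: extend forms from $\mathcal V$ to $M$.** Let $s(y,v)=(y,(2\rho-|v|)v/|v|)$ for $\rho\le|v|\le\frac32\rho$, and $\chi_0(|v|)$ a cutoff equal to $1$ near $|v|\le\rho$ and $0$ near $|v|\ge\frac32\rho$. Put $\mathcal E\varphi=\varphi$ on $\mathcal V$, $\chi_0s^*\varphi$ for $\rho\le|v|\le\frac32\rho$, and $0$ elsewhere. If $\varphi$ is smooth up to the boundary, the tangential traces on $\partial\mathcal V$ agree since $s=\mathrm{id}$ there, so $d\mathcal E\varphi$ is computed piecewise. By density $\mathcal E$ is defined on $\mathrm{Dom}(d)$; it is independent of $A$ and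
$$\|\mathcal E\varphi\|_M+\|d\mathcal E\varphi\|_M\le C_\rho(\|\varphi\|_{\mathcal V}+\|d\varphi\|_{\mathcal V}). \tag{10.1}$$

**Step 3: solve $d\psi=\chi$ outside $\mathcal V$.** This step corrects the extension. We claim: if $\chi\in Z^{p+1}(M)$ vanishes on $\mathcal V$, there is $\psi\in L^2$ vanishing on $\mathcal V$ with $d\psi=\chi$ and $\|\psi\|\le C_\rho\|\chi\|$. For $\zeta$ smooth on $W$, extended to $M$, $\int_W\chi\wedge d\zeta=\int_M\chi\wedge d\zeta=0$. By HMF for a fixed metric, $\chi|_W=d\beta+\vartheta$ with $\beta$ of zero tangential trace, $\|\beta\|\le C_\rho\|\chi\|$, $\vartheta\in\mathcal H_D^{p+1}(W)$. We show $\vartheta=0$. The restriction $H^{n-p-1}(M)\to H^{n-p-1}(W)$ is surjective, because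
$$H^{n-p}(M,W)\cong H^{n-p}(\mathcal V,\partial\mathcal V)\cong H_p(\mathcal V)=H_p(S^{2p+2})=0.$$
So a smooth closed $(n-p-1)$-form $\zeta$ on $W$ can be written $\zeta=\zeta_M|_W+d\xi$ with $\zeta_M$ closed on $M$, and
$$\int_W\vartheta\wedge\zeta=\int_M\chi\wedge\zeta_M-\int_Wd\beta\wedge\zeta_M+\int_W\vartheta\wedge d\xi=0:$$
the first term vanishes since $\chi$ is exact, the other two by Stokes, the tangential traces of $\beta$ and $\vartheta$ being zero. Taking $\zeta=*\vartheta$, which is closed, gives $\vartheta=0$. Let $\psi$ be $\beta$ extended by $0$.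

**Step 4: reduce $\mathcal V$ to $Y$.** For $\omega=d\varphi$ on $\mathcal V$ with $\varphi,\omega\in L^2$, of degree $p+1$, let $b_{\mathcal V}(\omega)=\min\{\|\varphi\|_{\mathcal V}^2:d\varphi=\omega\}$ and $\bar\omega=|D_\rho|^{-1/2}\int_{D_\rho}\omega^{(0)}dv$, where $\omega^{(0)}$ is the component without factors $dv_i$. We claim that $\bar\omega\in Z^{p+1}(Y)$, $\|\bar\omega\|\le\|\omega\|_{\mathcal V}$ and
$$b_{\mathcal V}(\omega)\le b_{g_A}(\bar\omega)+C\rho^2\|\omega\|_{\mathcal V}^2,\qquad b_{\mathcal V}(\omega)=b_{g_A}(\bar\omega)\ \text{ if }\ \omega=|D_\rho|^{-1/2}\mathrm{pr}_Y^*\bar\omega, \tag{10.2}$$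
with $C$ depending only on $\mathsf c$.

Let $\Pi\varphi=|D_\rho|^{-1}\mathrm{pr}_Y^*\int_{D_\rho}\varphi^{(0)}dv$, the orthogonal projection onto $L^2\Lambda(Y)\otimes\mathbb R$. For smooth $\varphi$, $(d\varphi)^{(0)}=d_Y\varphi^{(0)}$, so $\Pi d=d\Pi$; by density and closedness of $d$ this holds on $\mathrm{Dom}(d)$. Splitting a primitive as $\Pi\varphi+(1-\Pi)\varphi$ gives $b_{\mathcal V}(\omega)=b_{\mathcal V}(\Pi\omega)+b_{\mathcal V}(\omega-\Pi\omega)$. Moreover $\Pi\omega=|D_\rho|^{-1/2}\mathrm{pr}_Y^*\bar\omega$, and for $\Pi\omega$ only primitives $|D_\rho|^{-1/2}\mathrm{pr}_Y^*\varphi_Y$, of norm $\|\varphi_Y\|$, matter. So $\bar\omega\in Z^{p+1}(Y)$ and $b_{\mathcal V}(\Pi\omega)=b_{g_A}(\bar\omega)$. This proves all but the estimate of $b_{\mathcal V}(\omega-\Pi\omega)$.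

For that we use a homotopy operator on the disk. On $D_\rho$ the operator $d$ with maximal domain has closed image (Hodge decomposition), $\ker d=\mathrm{Im}\,d$ in degree $\ge1$, and $\ker d$ is the constants in degree $0$. Let $\mathcal I_D$ be the inverse of $d:(\ker d)^\perp\to\mathrm{Im}\,d$, extended by $0$ on $(\mathrm{Im}\,d)^\perp$. It has degree $-1$ and norm $\le c\rho$ by scaling, and $d\mathcal I_D+\mathcal I_Dd=1-\Pi_{\mathrm{const}}$ on $\mathrm{Dom}(d)$: in degree $\ge1$ the two terms are the projections on $\ker d=\mathrm{Im}\,d$ and on its complement, and in degree $0$ it holds by definition. Let $\mathcal I'(\alpha\wedge\beta)=(-1)^{\deg\alpha}\alpha\wedge\mathcal I_D\beta$ for forms $\alpha$ on $Y$, $\beta$ on $D_\rho$; it extends to a bounded operator of norm $\le c\rho$. For smooth $\alpha,\beta$,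
$$d\mathcal I'(\alpha\wedge\beta)+\mathcal I'd(\alpha\wedge\beta)=(-1)^{\deg\alpha}d\alpha\wedge\mathcal I_D\beta+\alpha\wedge d\mathcal I_D\beta-(-1)^{\deg\alpha}d\alpha\wedge\mathcal I_D\beta+\alpha\wedge\mathcal I_Dd\beta=(1-\Pi)(\alpha\wedge\beta).$$
Finite sums of such products are dense in smooth forms on $Y\times\bar D_\rho$ for the $C^\infty$ topology, hence dense in $\mathrm{Dom}(d)$ for the graph norm. As $\mathcal I'$ and $\Pi$ are bounded and $d$ is closed, the identity holds on $\mathrm{Dom}(d)$. Applied to the closed form $\omega-\Pi\omega$ it gives $\omega-\Pi\omega=d\mathcal I'(\omega-\Pi\omega)$, so $b_{\mathcal V}(\omega-\Pi\omega)\le c^2\rho^2\|\omega\|^2_{\mathcal V}$.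

**Step 5: verify (L1), (L2), (L3) for $(q_\varepsilon,b_\varepsilon)$ with $\Theta=\Theta(A)$, $\kappa=r$.** Let
$$E_Ax=d\,\mathcal E\big(|D_\rho|^{-1/2}\mathrm{pr}_Y^*\alpha_{A,x}\big)\in Z.$$
It equals $|D_\rho|^{-1/2}\mathrm{pr}_Y^*\omega_{A,x}$ on $\mathcal V$ and is continuous in $A$ in $L^2$, since $\alpha_{A,x}$ and $\omega_{A,x}$ are.

(L1): $|q_\varepsilon(E_Ax)-|x|^2|=\varepsilon^{\mathsf c}\|E_Ax\|_W^2\le C_\rho\varepsilon|x|^2$.

(L2): $b_\varepsilon(E_Ax)\ge b_{\mathcal V}(E_Ax|_{\mathcal V})=b_{g_A}(\omega_{A,x})=\langle\Theta(A)x,x\rangle$, by the equality in (10.2).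

(L3): Let $\omega\in Z$ and let $\varphi_{\mathcal V}$ be the minimal primitive of $\omega|_{\mathcal V}$; by (10.2) and (9.3), $\|\varphi_{\mathcal V}\|^2=b_{\mathcal V}(\omega|_{\mathcal V})\le C\|\omega\|_{\mathcal V}^2$. The form $\chi=\omega-d\mathcal E\varphi_{\mathcal V}$ is exact on $M$, vanishes on $\mathcal V$, and $\|\chi\|\le C_\rho(\|\omega\|_{\mathcal V}+\|\omega\|_W)$. With $\psi$ from Step 3, $\varphi=\mathcal E\varphi_{\mathcal V}+\psi$ is a primitive of $\omega$ with $\|\varphi\|_{\mathcal V}^2=b_{\mathcal V}(\omega|_{\mathcal V})$ and $\|\varphi\|_W\le C_\rho(\|\omega\|_{\mathcal V}+\|\omega\|_W)$. Hence $\varepsilon^{n-2p}\|\varphi\|_W^2\le C_\rho\varepsilon^2\,\varepsilon^{\mathsf c}(\|\omega\|_{\mathcal V}^2+\|\omega\|_W^2)\le C_\rho\varepsilon^2q_\varepsilon(\omega)$. Define $x$ by $\langle x,y\rangle=\langle\bar\omega,\omega_{A,y}\rangle=\langle\omega,E_Ay\rangle_{\mathcal V}$. By (10.2), (9.3) for $\bar\omega$, and $\|\bar\omega\|^2\le q_\varepsilon(\omega)$,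
$$b_\varepsilon(\omega)\le\langle\Theta x,x\rangle+r(q_\varepsilon(\omega)-|x|^2)+(C\rho^2+C_\rho\varepsilon^2)q_\varepsilon(\omega).$$
It remains to replace $x$ by $E_A^*\omega$ (adjoint for $q_\varepsilon$). Since $q_\varepsilon(\omega,E_Ay)=\langle x,y\rangle+\varepsilon^{\mathsf c}\langle\omega,E_Ay\rangle_W$ and $\varepsilon^{\mathsf c/2}\|\omega\|_W\le q_\varepsilon(\omega)^{1/2}$, we have $|E_A^*\omega-x|\le C_\rho\varepsilon^{\mathsf c/2}q_\varepsilon(\omega)^{1/2}$. As $|x|\le q_\varepsilon(\omega)^{1/2}$, the replacement costs at most $C_\rho\sqrt\varepsilon\,q_\varepsilon(\omega)$. So (L1)–(L3) hold with an error as small as we like, uniformly in $A$: take $\rho$ small, then $\varepsilon$ small.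

**Step 6: smooth the conformal factor.** Fix $\rho,\varepsilon$. Let $F_k$ be smooth, $\varepsilon\le F_k\le1$, $F_k=1$ on $\mathcal V$, $F_k\downarrow F_\varepsilon$ pointwise ($\mathcal V$ is closed, so such $F_k$ exist). Let $q_{A,k},b_{A,k}$ be the forms of the smooth metric $F_k^2\hat g_A$, and write $q_{A,\varepsilon},b_{A,\varepsilon}$ for the previous ones.

* $b_{A,k}(\omega)=\mathrm{dist}_{A,k}(\mathcal I\omega,\ker d)^2$ is continuous on $B\times\{\omega\in Z:\|\omega\|\le1\}$ with the weak topology on the ball, which is compact and metrizable: $\mathcal I$ is compact and $(A,\varphi)\mapsto\mathrm{dist}_{A,k}(\varphi,\ker d)^2$ is continuous on $B\times L^2$. The same holds for $b_{A,\varepsilon}$.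
* Since $n-2p>0$, $b_{A,k}$ decreases in $k$. Interchanging two infima and using monotone convergence, $\inf_k\min_\varphi\int F_k^{n-2p}|\varphi|^2=\min_\varphi\int F_\varepsilon^{n-2p}|\varphi|^2$, so $b_{A,k}\downarrow b_{A,\varepsilon}$ pointwise. By Dini's theorem the convergence is uniform. As $\|\omega\|^2\le C_\varepsilon q_{A,k}(\omega)$, we get $b_{A,k}(\omega)\le b_{A,\varepsilon}(\omega)+o(1)q_{A,k}(\omega)$ uniformly.
* $q_{A,k}\ge q_{A,\varepsilon}$. Moreover $q_{A,k}(\omega,E_Ax)-q_{A,\varepsilon}(\omega,E_Ax)\to0$ uniformly for $\|\omega\|,|x|\le1$, $A\in B$: multiplication by $F_k^{\mathsf c}-F_\varepsilon^{\mathsf c}$ tends strongly to $0$ and stays bounded, hence tends to $0$ uniformly on the compact subset $\{E_Ax:A\in B,|x|\le1\}$ of $L^2$. So the two adjoints of $E_A$ differ by $o(1)$, and $q_{A,k}(E_Ax)-q_{A,\varepsilon}(E_Ax)\to0$ uniformly.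
* $b_{A,k}(E_Ax)\ge b_{\mathcal V}(E_Ax|_{\mathcal V})=\langle\Theta(A)x,x\rangle$, as $F_k=1$ on $\mathcal V$.

So (L1), (L2), (L3) hold for $(q_{A,k},b_{A,k})$, $k$ large, with $\kappa=r$ and an error as small as we like, uniform in $A$.

**Step 7: apply Brouwer.** By Lemma 5.3 the hypotheses of Lemma 5.1 hold with $\Theta=\Theta(A)$, $\kappa=r$, $s=r$ (as $\Theta(A)\ge7r-\frac r2\ge3r=\kappa+2s$) and $\Lambda=\|A_0\|+2r$. The resulting $\Theta'(A)$ is continuous in $A$, and with the errors small, $\|\Theta'(A)-A\|\le\|\Theta'(A)-\Theta(A)\|+\frac r2\le r$. Lemma 5.2 gives $A\in B$ with $\Theta'(A)=A_0$: the $N$ largest eigenvalues of $T_{A,k}$ on $Z^{p+1}(M)$ are the $\nu_i^{-1}$, and the rest of the spectrum is $\le2r<a_*=\nu_N^{-1}$. By (1.2), $\mu_{p,i}(M,F_k^2\hat g_A)=\nu_i$ for $i\le N$ and $\mu_{p,N+1}>\nu_N$. This is Theorem 2.1 for $n\ge2p+3$. Together, Sections 8, 9 and 10 prove part (a), and Proposition 1.7 with Section 8 proves part (b). $\square$
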